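# Iterated arrows $(1+n)^m-1$: algebraic independence, and the equations shared by the natural numbers and finite pointed sets

## Primes, monomials, and the functions they name

We begin with a set of symbols. Fix letters $p_1,\dots,p_k$ with $k\ge 1$. From them we build two kinds of things at once: primes, and monomials, which are finite products of primes.

**Definition 1 (primes and monomials).** $P$ is a set of symbols called *primes*, and $M$ is the free commutative monoid on $P$, with unit $1$; its elements are called *monomials*. They are generated inductively:

- each letter $p_i$ is a prime;
- $[m\triangleright n]$ is a prime, called an *arrow*, whenever $m\in M$ with $m\neq 1$, $n\in M$, and $n$ is not an arrow.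

Here "$n$ is not an arrow" means that $n$ is not a monomial consisting of a single prime factor which is an arrow. Arrows with different pairs $(m,n)$ are different primes.

With letters $p,q$, the symbols $[p\triangleright 1]$, $[pq\triangleright 1]$, $[p\triangleright q^2]$ and $[p\triangleright p\,[p\triangleright 1]]$ are primes. The expression $[q\triangleright[p\triangleright 1]]$ is not allowed, because $[p\triangleright 1]$ is an arrow. But $[q\triangleright[p\triangleright 1]^2]$ is allowed: the square has two prime factors, so it is not an arrow.

Each monomial names a function. Let $U=(0,\infty)^k$ with coordinates $x_1,\dots,x_k$. For $m\in M$ define $\varphi_m:U\to(0,\infty)$ by $\varphi_{p_i}=x_i$, by sending products to products (so $\varphi_1=1$), and by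
$$\varphi_{[m\triangleright n]}=(1+\varphi_n)^{\varphi_m}-1 .\tag{1}$$
All values are positive, so the recursion makes sense, and every $\varphi_m$ is real-analytic, since $(1+\varphi_n)^{\varphi_m}=e^{\varphi_m\log(1+\varphi_n)}$. For instance, if $x,x'$ are the coordinates belonging to $p,q$,
$$\varphi_{[p\triangleright 1]}=2^{x}-1,\qquad \varphi_{[p\triangleright p]}=(1+x)^x-1,\qquad \varphi_{[q\triangleright[p\triangleright 1]^2]}=\bigl(1+(2^x-1)^2\bigr)^{x'}-1 .$$

The forbidden $[q\triangleright[p\triangleright 1]]$ would name $(1+(2^x-1))^{x'}-1=2^{xx'}-1$, which is already $\varphi_{[pq\triangleright 1]}$. So the side condition in Definition 1 removes one evident source of repetition. What we shall prove is that nothing else repeats, in the strongest algebraic sense: *the functions $\varphi_\pi$, $\pi\in P$, satisfy no nontrivial polynomial relation over $\mathbb C$.* In particular, different monomials name different functions. This decides exactly which equations between expressions built from multiplication and $(n+1)^m-1$ are true, and this is what the primes are for.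

## A calculus with a product and an arrow

*Formulae* are built from propositional letters and the constant $\top$ with the binary connectives $\wedge$ and $\rightarrow$. The equational calculus $\mathbf S$ has the following axioms:

- the axioms of commutative monoids for $\wedge$ and $\top$;
- $\top\rightarrow C=C$;
- $(A\wedge B)\rightarrow C=B\rightarrow(A\rightarrow C)$.

Its rules are the usual rules of equational logic: reflexivity, symmetry, transitivity, replacement of equals in contexts, substitution for letters.

There are two interpretations. In the *arithmetical* one, letters are variables ranging over the natural numbers, $\top$ is $1$, $\wedge$ is multiplication, and $m\rightarrow n$ is $(n+1)^m-1$.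

The *categorical* one lives in $\mathit{FinSet}_*$, the category of finite pointed sets and point-preserving functions. Letters are arbitrary finite pointed sets. With $\mathrm I=\{*\}$, the constant $\top$ is $\mathrm I\cup\{x\}$ with $x\ne *$. The connective $\wedge$ is the smash product $\otimes$: the non-base elements of $a\otimes b$ are the pairs of a non-base element of $a$ and a non-base element of $b$. Finally $a\rightarrow b$ is the union of $\mathrm I$ with the set of point-preserving maps $a\to b$ other than the map with constant value $*$. With these operations $\mathit{FinSet}_*$ is symmetric monoidal closed. We say that $A$ and $B$ are isomorphic in $\mathit{FinSet}_*$ if their interpretations are isomorphic for every assignment of finite pointed sets to the letters.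

Here is a count: let $a$ have two non-base elements and $b$ one. A point-preserving map sends each of the two elements anywhere in the two-element set $b$, so there are $2^2=4$ such maps, and $a\to b$ has $4-1=3$ non-base elements. This is $(1+1)^2-1$, the arithmetical value.

A formula is *diversified* if no letter occurs more than once in it: $p\to(q\wedge r)$ is diversified, $p\to p$ is not. K. Dosen and Z. Petric, "Relevant Categories and Partial Functions", arXiv:math/0504133 (2005), is the source of the question. For diversified $A$ and $B$ it is known that derivability of $A=B$ in $\mathbf S$ is equivalent to truth in the natural numbers, and also to isomorphism in $\mathit{FinSet}_*$. The conjecture is that both equivalences hold for arbitrary formulae, with letters repeated at will. It is true.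

**Theorem 1.** For arbitrary formulae $A,B$ the following are equivalent:

- (i) $A=B$ is derivable in $\mathbf S$;
- (ii) $A=B$ holds in $\mathbb N$ under the arithmetical interpretation;
- (iii) $A$ and $B$ are isomorphic in $\mathit{FinSet}_*$ for every assignment.

It does not matter whether $0\in\mathbb N$: in (ii)$\Rightarrow$(i) only positive integers are used, and (i)$\Rightarrow$(ii) also holds at $0$.

Throughout, $p_1,\dots,p_k$ ($k\ge1$) is a list of letters that includes all those occurring in the formulae under consideration.

## Small formulae by hand

Take one letter. The formula $p\to(p\to p)$ has value $\bigl(1+((1+p)^p-1)\bigr)^p-1=(1+p)^{p^2}-1$, which is also the value of $(p\wedge p)\to p$. The third axiom, with $A=B=C=p$, derives this equation. Here truth and derivability agree for an obvious reason.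

Small numerical values can mislead. Compare $p\to p$ with $p\wedge p\wedge p$, that is, $(p+1)^p-1$ with $p^3$. At $p=0,1,2$ both give $0,1,8$. At $p=3$ they give $63$ and $27$. So the equation is false, though three values do not reveal it.

Without $\to$ there is nothing to prove: up to the monoid axioms a formula is a product of letters, and distinct products of letters are distinct functions. Now allow $p$ and $p\to\top$. Products of these have values $x^b(2^x-1)^a$. If $x^b(2^x-1)^a=x^{b'}(2^x-1)^{a'}$ for all positive integers $x$, then growth forces $a=a'$ and then $b=b'$. So again different products differ.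

Two letters and nested arrows bring equations such as
$$(1+n)^m=(1+n')^{m'},\qquad 1+n=(1+n_1)(1+n_2)$$
into view, where $n,n',m,m',n_1,n_2$ are themselves complicated expressions. We need a way to exclude all of these together.

## Every formula reduces to a monomial

**Step 1: reading pointed sets as numbers.** This step proves (ii)$\Leftrightarrow$(iii) when $\mathbb N=\{0,1,2,\dots\}$. For a finite pointed set $a$ put $\nu(a)=|a|-1$. Then $\nu(\mathrm I\cup\{x\})=1$ and $\nu(a\otimes b)=\nu(a)\nu(b)$. There are $|b|^{|a|-1}$ point-preserving maps $a\to b$, one of which is constantly $*$; adding the point of $\mathrm I$ back and subtracting $1$ for the base point,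
$$\nu(a\to b)=(\nu(b)+1)^{\nu(a)}-1 .$$
So if the letters are assigned the sets $a_i$, then $\nu$ of the interpretation of $A$ is the arithmetical value of $A$ at the numbers $\nu(a_i)$. Two finite pointed sets are isomorphic iff their $\nu$'s agree, and every natural number, $0$ included, is some $\nu(a)$. Hence (iii) says exactly that $A=B$ holds for all values of the letters in $\{0,1,2,\dots\}$.

**Step 2: soundness.** This step proves (i)$\Rightarrow$(ii). Multiplication satisfies the monoid laws; moreover
$$(c+1)^1-1=c,\qquad (c+1)^{ab}-1=\bigl(((c+1)^a-1)+1\bigr)^b-1 .$$
So all axioms hold in $\{0,1,2,\dots\}$ (the bases are at least $1$, so the exponent $0$ causes no trouble). They also hold for positive reals, where $(n+1)^m-1>0$ whenever $m,n>0$. The rules preserve validity.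

What remains for Theorem 1 is one implication:
$$\text{if } A=B \text{ holds for all positive integer values of the letters, then } A=B \text{ is derivable in } \mathbf S. \tag{2}$$
Indeed, given (2), the two readings of (ii), with or without $0$, are both equivalent to (i): each implies the hypothesis of (2), and (i) implies each.

**Step 3: the normal form.** This step replaces formulae by monomials. On $M$ define an operation $\mathrm{ar}(m,n)$ by

- $\mathrm{ar}(1,n)=n$;
- $\mathrm{ar}(m,n)=[m\triangleright n]$ if $m\ne1$ and $n$ is not an arrow;
- $\mathrm{ar}(m,[m'\triangleright n'])=[mm'\triangleright n']$ if $m\neq1$.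

The last symbol is legitimate since $mm'\ne1$ and $n'$ is not an arrow. Now define $\mathrm{nf}$ from formulae to $M$ by
$$\mathrm{nf}(p_i)=p_i,\quad \mathrm{nf}(\top)=1,\quad \mathrm{nf}(A\wedge B)=\mathrm{nf}(A)\,\mathrm{nf}(B),\quad \mathrm{nf}(A\to B)=\mathrm{ar}(\mathrm{nf}(A),\mathrm{nf}(B)).$$
For example, $\mathrm{nf}(p\to(p\to p))=\mathrm{ar}(p,[p\triangleright p])=[p^2\triangleright p]$, while $\mathrm{nf}(p\to p)=[p\triangleright p]$ and $\mathrm{nf}(p\wedge p\wedge p)=p^3$.

To return from monomials to formulae, note that formulae modulo derivable equality form a commutative monoid under $\wedge,\top$, and that $\to$ is well defined on classes by the replacement rule. Define $\tau$ from $M$ to this monoid by recursion on the construction of primes: $\tau(p_i)=p_i$, $\tau([m\triangleright n])=\tau(m)\to\tau(n)$, extended to monomials as the unique monoid homomorphism; it exists because $M$ is free on $P$.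

**Lemma 1.** For every formula $A$, the equation $A=\tau(\mathrm{nf}(A))$ is derivable in $\mathbf S$. Hence, if $\mathrm{nf}(A)=\mathrm{nf}(B)$, then $A=B$ is derivable. Moreover $A$, as a function on $U$, equals $\varphi_{\mathrm{nf}(A)}$.

*Proof.* The first claim goes by induction on $A$. For letters and $\top$ it is clear, and for $A\wedge B$ it holds because $\tau$ is a homomorphism. Consider $A\to B$, and write $m=\mathrm{nf}(A)$. If $m=1$, then $A=\top$ is derivable, so $A\to B=\top\to B=B=\tau(\mathrm{nf}(B))$, and $\mathrm{nf}(A\to B)=\mathrm{nf}(B)$. If $m\ne1$ and $n=\mathrm{nf}(B)$ is not an arrow, then $A\to B=\tau(m)\to\tau(n)=\tau([m\triangleright n])$. If $m\neq 1$ and $\mathrm{nf}(B)=[m'\triangleright n']$, then by the third axiom, read from right to left,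
$$A\to B=\tau(m)\to(\tau(m')\to\tau(n'))=(\tau(m')\wedge\tau(m))\to\tau(n')=\tau([mm'\triangleright n']).$$

For the last claim it suffices that $\varphi_{\mathrm{ar}(m,n)}=(1+\varphi_n)^{\varphi_m}-1$ in all cases; then induction on $A$ finishes. For $m=1$ the right side is $\varphi_n$. For $n$ not an arrow it is (1). For $n=[m'\triangleright n']$ we have $1+\varphi_n=(1+\varphi_{n'})^{\varphi_{m'}}$, so the right side is $(1+\varphi_{n'})^{\varphi_m\varphi_{m'}}-1=\varphi_{[mm'\triangleright n']}$. $\square$

So (2) follows from two facts: an equation true at positive integers is true on all of $U$, and different monomials name different functions on $U$. We take them in turn.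

## From positive integers to positive reals

A function like $\sin(\pi t)$ vanishes at all integers without vanishing. We must see that our functions do not oscillate. The textbook tool is the following.

**Definition 2 (Hardy field).** A *Hardy field* is a field $H$ of germs at $+\infty$ of real $C^\infty$ functions of $t$ which is closed under $d/dt$.

An example is $\mathbb R(t)$. No Hardy field contains the germ of $\sin t$: a nonzero element is invertible, hence eventually nonvanishing, hence, by continuity, eventually of constant sign.

**Lemma 2.** Let $f$ be an $\mathbb R$-linear combination of formulae, viewed as a function on $U$, and let $T_1,\dots,T_k\subseteq(0,\infty)$ be unbounded. If $f=0$ on $T_1\times\dots\times T_k$, then $f=0$ on $U$.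

*Proof.* **Step 1: adjoining an exponential or a logarithm to a Hardy field.** This lets us climb from $\mathbb R(t)$ to our functions. Let $H\supseteq\mathbb R$ be a Hardy field, $h\in H$, and let $g=e^h$, or $g=\log h$ with $h$ eventually positive. We claim that *every element of $H[g]$ is eventually zero or eventually nonvanishing.*

Suppose first $g=e^h$. We prove the claim for all finite sums $q=\sum a_ie^{ih}$ with $i\in\mathbb Z$, $a_i\in H$, by induction on the number of nonzero $a_i$. If there are none, $q=0$. Otherwise pick $a_{i_0}\ne0$ and multiply $q$ by $a_{i_0}^{-1}e^{-i_0h}$. This germ is eventually nonvanishing, so the multiplication does not affect the claim; the number of nonzero coefficients is unchanged, and now the term with $i=0$ is the constant $1$. Differentiate: $q'=\sum(a_i'+ih'a_i)e^{ih}$. The term with $i=0$ has disappeared and no new term has appeared, so $q'$ has fewer nonzero coefficients. By induction $q'$ is eventually zero, or eventually nonvanishing and then of constant sign. So $q$ is eventually constant or eventually strictly monotone. A strictly monotone function has at most one zero, so in both cases $q$ is eventually zero or eventually nonvanishing.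

Suppose next $g=\log h$; then $g'=h'/h\in H$. Let $q=\sum_{i\le d}a_ig^i$ with $a_d\neq0$; induct on $d$. If $d=0$, then $q\in H$. Otherwise divide by $a_d$, so that $a_d=1$. In
$$q'=d\,g^{d-1}g'+\sum_{i<d}\bigl(a_i'g^i+i\,a_ig^{i-1}g'\bigr)$$
only powers of $g$ below the $d$-th occur. So $q'$ is $0$ or a polynomial in $g$ of degree less than $d$ over $H$; by induction it is eventually zero or eventually of constant sign, and we conclude as before.

Given the claim, the nonzero elements of $H[g]$ are invertible germs, so $H[g]$ has a fraction field consisting of germs. It is closed under $d/dt$, because $g'\in H[g]$ ($g'=h'g$, respectively $g'=h'/h$). So it is a Hardy field containing $H$ and $g$.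

**Step 2: one variable.** Here we show that $f$ cannot vanish on an unbounded set of values of one coordinate without vanishing for all values of it. Fix all coordinates but one at positive reals and call the free one $t$. Going along its subterms, a formula is built from $t$ and positive constants by multiplication and by $(1+n)^m-1=e^{m\log(1+n)}-1$, with all values positive. Start from $\mathbb R(t)$ and adjoin, one after another, the logarithms $\log(1+n)$ and exponentials $e^{m\log(1+n)}$ required by the finitely many subterms of the formulae in $f$. By Step 1, the germ of $f$ in $t$ lies in a Hardy field. If $f$ vanishes on an unbounded set of $t$, it is not eventually nonvanishing, so it is eventually zero, and being analytic on $(0,\infty)$ it is zero there.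

**Step 3: all variables.** We free the coordinates one at a time. By induction on $s$, the function $f$ vanishes on $(0,\infty)^s\times T_{s+1}\times\dots\times T_k$. For $s=0$ this is the hypothesis. For the step from $s$ to $s+1$, fix the first $s$ coordinates in $(0,\infty)$ and the last $k-s-1$ in their sets $T_i$. As a function of coordinate $s+1$, $f$ vanishes on the unbounded set $T_{s+1}$, hence on $(0,\infty)$ by Step 2. At $s=k$ we have $f=0$ on $U$. $\square$

## Adjoining one exponential at a time, and where this stalls

We now want the algebraic independence of the $\varphi_\pi$. The natural plan is to adjoin one arrow at a time. Suppose independence is known for some smaller primes, and let $g=[m\triangleright n]$ be new. Put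
$$z=1+\varphi_g=e^{y},\qquad y=\varphi_m\log(1+\varphi_n).$$

The function $y$ involves $\log(1+\varphi_n)$, which is not one of the $\varphi_\pi$. So the family should also contain logarithms, and we should prove independence for the larger family. This is easy to arrange. Let $K_0$ be a field of functions generated by finitely many members of the larger family, so chosen that it is closed under all $\partial_j=\partial/\partial x_j$ and contains $y$.

Suppose $z$ were algebraic over $K_0$, with minimal polynomial $z^d+a_{d-1}z^{d-1}+\dots+a_0=0$; here $a_0\neq0$. Since $\partial_jz=z\,\partial_jy$, differentiating gives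
$$d\,(\partial_jy)\,z^d+\sum_{i<d}(\partial_ja_i+i\,a_i\,\partial_jy)\,z^i=0 .$$
Subtracting $d\,\partial_jy$ times the minimal equation leaves a relation of degree less than $d$, so all its coefficients vanish; the constant one says $\partial_ja_0=d\,(\partial_jy)\,a_0$. Hence $a_0/z^d$ has all derivatives zero, so it is a constant, and $z^d\in K_0$.

So it remains to show that no $f\in K_0$ equals $e^{dy}$. Here the plan stops. The element $f$ is an arbitrary rational function of the old functions. The induction hypothesis tells us which polynomials in the old functions vanish; it does not tell us directly which elements of $K_0$ are exponentials of elements of $K_0$. One would hope that such an $f$ must be a constant times a product of powers of the exponentials already adjoined, but that is a further statement that would need a proof.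

The way past this is not to look at $f$ at all. We keep all pairs $(y,z)$ with $z=e^y$, old and new, and treat them together. To each pair we attach the differential form $dy-dz/z$, where $d$ is the universal algebraic differential, which knows nothing about analysis. Every linear relation among these forms can be brought to constant coefficients. A residue computation then turns it into one relation with two readings:
$$\prod z^{n}=\text{const}\qquad\text{and}\qquad\sum n\,y=\text{const}.$$
Only the known functions $y$ and $z$ occur in it. When the newest function is an arrow, all the $y$'s are monomials in older functions; when it is a logarithm, all the $z$'s are of the form $1+{}$monomial in older functions. So the old independence can always be applied to one of the two readings. The method is that of Ax's theorem on Schanuel's conjecture for functions, and the part we need is proved in full below.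

## Products of $1+\text{monomial}$, and logarithmic differentials

Two lemmas prepare this. The first handles the multiplicative reading. It excludes, for example, $1+X_1X_2=(1+X_1)(1+X_2)$. An identity such as $1+2X+X^2=(1+X)^2$ does not contradict it, because $2X+X^2$ is not a monomial.

**Lemma 3.** Let $X_1,\dots,X_r$ be elements of a field containing $\mathbb C$, algebraically independent over $\mathbb C$, and let $\mu_1,\dots,\mu_N$ be distinct nonconstant monomials in them. If $\prod(1+\mu_i)^{n_i}\in\mathbb C$ with $n_i\in\mathbb Z$, then all $n_i=0$.

*Proof.* Discard the factors with $n_i=0$ and suppose some remain. Choose positive integers $w_1,\dots,w_r$ such that the substitution $X_j\mapsto T^{w_j}$ sends the $\mu_i$ to powers $T^{d_i}$ with distinct $d_i\ge1$. This only requires that $(w_1,\dots,w_r)$ avoid the finitely many hyperplanes on which two of the $\mu_i$ get the same degree; $w_j=N_0^{\,j}$ with a large integer $N_0$ will do, because two distinct exponent vectors give distinct polynomials in $N_0$.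

Moving the factors with negative $n_i$ to the other side, the hypothesis becomes a polynomial identity in the $X_j$, and by independence it survives the substitution. So $\prod(1+T^{d_i})^{n_i}$ is constant. If $d_{i_0}$ is the smallest of the $d_i$, then, since the $d_i$ are distinct, this power series is $1+n_{i_0}T^{d_{i_0}}+(\text{higher terms})$. Hence $n_{i_0}=0$, a contradiction. $\square$

For the second lemma recall Kähler differentials. For a field extension $K/\mathbb C$, the $K$-vector space $\Omega_{K/\mathbb C}$ carries a $\mathbb C$-derivation $d:K\to\Omega_{K/\mathbb C}$ that is universal: every $\mathbb C$-derivation from $K$ to a $K$-vector space is the composite of $d$ with a unique $K$-linear map. In characteristic $0$ we have $\dim_K\Omega_{K/\mathbb C}=\mathrm{trdeg}_{\mathbb C}K$ for finitely generated $K$, and $dt_1,\dots,dt_r$ is a basis for every transcendence basis $t_1,\dots,t_r$. For $K=\mathbb C(t)$ the space is one-dimensional with basis $dt$. There the lemma below says, for a single $z\in K^\times$, that $dz/z=dh$ with $h\in K$ forces $z$ to be a constant: if $z^n\in\mathbb C$ with $n\ne0$, then $z$ is algebraic over $\mathbb C$. In other words, the logarithm of a nonconstant rational function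 is not rational.

**Lemma 4.** Let $K$ be a finitely generated field extension of $\mathbb C$. Let $z_i\in K^\times$ (finitely many), $h\in K$, and $c_i\in\mathbb C$ not all $0$, with
$$\sum c_i\,\frac{dz_i}{z_i}=dh\quad\text{in }\Omega_{K/\mathbb C}.$$
Then there are integers $n_i$, not all $0$, with $\prod z_i^{n_i}\in\mathbb C$.

*Proof.* **Step 1: coefficients independent over $\mathbb Q$.** We prepare for residues, which are integers. The group $\sum\mathbb Zc_i$ is finitely generated, torsion-free and nonzero. Let $\gamma_1,\dots,\gamma_e$ ($e\ge1$) be a $\mathbb Z$-basis of it; the $\gamma_s$ are linearly independent over $\mathbb Q$. Write $c_i=\sum_sn_{is}\gamma_s$ with integers $n_{is}$ and put $w_s=\prod_iz_i^{n_{is}}$. Since $dw_s/w_s=\sum_in_{is}\,dz_i/z_i$, the hypothesis becomes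
$$\sum_s\gamma_s\,\frac{dw_s}{w_s}=dh. \tag{3}$$
Some $n_{is}$ is nonzero; renumber so that some $n_{i1}\neq0$. We show $w_1\in\mathbb C$, which proves the lemma with $n_i=n_{i1}$.

**Step 2: a place where $w_1$ has a zero.** Suppose $w_1\notin\mathbb C$. Then $w_1$ is transcendental over $\mathbb C$, as $\mathbb C$ is algebraically closed. We now embed $K$ in a field of Laurent series where $w_1$ has positive order. Extend $w_1$ to a transcendence basis $w_1,t_2,\dots,t_r$ of $K/\mathbb C$, so that $K$ is a finite extension of $E=\mathbb C(w_1,t_2,\dots,t_r)$. Let $k_0$ be an algebraic closure of $\mathbb C(t_2,\dots,t_r)$ and $W$ an indeterminate. Embed $E$ into $k_0((W))$ over $\mathbb C(t_2,\dots,t_r)$ by $w_1\mapsto W$. Since $K/E$ is finite, this extends to an embedding of $K$ into an algebraic closure of $k_0((W))$. By Puiseux's theorem, valid because $k_0$ is algebraically closed of characteristic $0$, this algebraic closure is $\bigcup_{q\ge1}k_0((W^{1/q}))$. Finitely many elements generate $K$ over $E$, so the image of $K$ lies in $k_0((T))$ with $T=W^{1/q}$ for a single $q$. So we may regard $K\subset k_0((T))$ with $w_1=T^q$, and $\mathrm{ord}_T\,w_1=q\ge1$.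

**Step 3: residues.** The derivation $d/dT$ of $k_0((T))$ vanishes on $k_0\supseteq\mathbb C$. Its restriction to $K$ is a $\mathbb C$-derivation $K\to k_0((T))$, so it factors through $\Omega_{K/\mathbb C}$, and (3) gives
$$\sum_s\gamma_s\,\frac{w_s'}{w_s}=h'\quad\text{in }k_0((T)).$$
Compare coefficients of $T^{-1}$. In $w'/w$ it is $\mathrm{ord}_T\,w$: write $w=T^au$ with $u$ a power series with nonzero constant term, so $w'/w=a/T+u'/u$ with $u'/u$ a power series. In $h'$ it is $0$, because the derivative of $T^0$ is $0$. So $\sum_s\gamma_s\,\mathrm{ord}_T(w_s)=0$. By $\mathbb Q$-independence of the $\gamma_s$ all orders vanish, in particular $\mathrm{ord}_T(w_1)=0$, contradicting $\mathrm{ord}_T(w_1)=q\ge1$. $\square$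

## The form $dy-dz/z$ for $2^x$

Before the general argument, let us run it on the smallest instance: $x$ and $z=2^x$ are algebraically independent over $\mathbb C$. Let $K=\mathbb C(x,2^x)$, $y=x\log2$, and
$$\omega=dy-\frac{dz}{z}=\log 2\;dx-\frac{dz}{z}\in\Omega_{K/\mathbb C}.$$
Is $\omega\ne0$? If $\omega=0$, then $dz/z=dy$, and Lemma 4 gives $n\ne0$ with $2^{nx}$ constant, which is false. The derivation $d/dx$ of $K$ induces a $K$-linear map $\varepsilon:\Omega_{K/\mathbb C}\to K$ with $\varepsilon(df)=f'$. Then $\varepsilon(\omega)=\log 2-z'/z=0$, while $\varepsilon(dx)=1$. So if $a\omega+b\,dx=0$, then $b=0$, and then $a=0$. Hence $\Omega_{K/\mathbb C}$ has dimension at least $2$, the transcendence degree of $K$ is at least $2$, and $x,2^x$ are independent.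

The form $\omega$ measures the difference between analysis and algebra: the analytic derivation does not see it, yet it is not zero. With several forms $\omega$ the new difficulty is to show that they are linearly independent over $K$; there the coefficients are functions, and a second kind of map $L_j$, a Lie derivative, will make them constant.

## Independence of the arrows together with their logarithms

Let $Q$ be the set of $n\in M\setminus\{1\}$ that are not arrows. For $n\in Q$ put $\ell_n=\log(1+\varphi_n)$, a real-analytic function on $U$, and put $\ell_1=\log 2$, a constant. In an arrow $[m\triangleright n]$ we have $n=1$ or $n\in Q$. Let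
$$\Gamma=P\sqcup\{\ell(n):n\in Q\}$$
be a set of formal indices, with functions $\varphi_\pi$ for $\pi\in P$ as before and $\varphi_{\ell(n)}=\ell_n$.

**Theorem 2.** The family $(\varphi_\gamma)_{\gamma\in\Gamma}$ is algebraically independent over $\mathbb C$.

*Proof.*

**Step 1: closed sets of indices.** We set up the induction. Define sizes by $|p_i|=1$; the size of a monomial is the sum of the sizes of its prime factors with multiplicity, so $|1|=0$; $|[m\triangleright n]|=|m|+|n|+1$; $|\ell(n)|=|n|+1$. Define predecessors as follows:

- letters have none;
- $[m\triangleright n]$ has the primes dividing $m$, and also $\ell(n)$ if $n\neq1$;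
- $\ell(n)$ has the primes dividing $n$.

Predecessors have strictly smaller size; for $\ell(n)$ as a predecessor of $[m\triangleright n]$ this is because $|m|\ge1$. Each index has finitely many predecessors. Call a finite $G\subset\Gamma$ *closed* if it contains all letters and all predecessors of its elements. For $k=1$ and $p=p_1$, the set $\{p,\ell(p),[p\triangleright p]\}$, with sizes $1,2,3$ and functions $x$, $\log(1+x)$, $(1+x)^x-1$, is closed. Every finite subset of $\Gamma$ lies in a finite closed set: add the letters, and keep adding predecessors; since sizes drop, this stops. So it suffices to prove that $(\varphi_\gamma)_{\gamma\in G'}$ is algebraically independent for every finite closed $G'$, and we do this by induction on $|G'|$.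

If $G'$ consists of the letters only, the claim is that $x_1,\dots,x_k$ are independent on the open set $U$, which is clear. Otherwise let $g\in G'$ have largest size. Non-letters have size at least $2$, so $g$ is a non-letter. As predecessors are strictly smaller, $g$ is not a predecessor of any element of $G'$. So $G=G'\setminus\{g\}$ is closed, it contains all predecessors of elements of $G'$, and the claim is known for $G$.

**Step 2: the pairs $(y_\gamma,z_\gamma)$ and the field $K$.** We collect all exponential relations and check that they live in one differential field. For non-letters $\gamma$ put
$$\begin{aligned}\gamma=[m\triangleright n]:&\quad y_\gamma=\varphi_m\,\ell_n,\quad z_\gamma=1+\varphi_\gamma;\\ \gamma=\ell(n):&\quad y_\gamma=\ell_n,\quad z_\gamma=1+\varphi_n.\end{aligned}$$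
In both cases $y_\gamma$ is real-valued and $z_\gamma=e^{y_\gamma}$. In the example of Step 1 the pairs are $(\log(1+x),\,1+x)$ and $(x\log(1+x),\,(1+x)^x)$.

Let $F$ be the fraction field of the ring of $\mathbb C$-valued real-analytic functions on $U$, which is an integral domain because $U$ is connected; the derivations $\partial_j$ extend to $F$. The common constants of the $\partial_j$ in $F$ are exactly $\mathbb C$: if all $\partial_j(u/v)=0$, then $u=cv$ with $c\in\mathbb C$ on a ball where $v$ has no zero, hence on $U$ by analyticity.

Let $K=\mathbb C(\varphi_\gamma:\gamma\in G')\subset F$. Since $G'$ is closed, $y_\gamma,z_\gamma\in K$ for every non-letter $\gamma\in G'$: the factors of $\varphi_m$ (respectively $\varphi_n$) are functions of predecessors, and $\ell_n$ is $\log2$ or $\varphi_{\ell(n)}$ with $\ell(n)\in G'$.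

Moreover $\partial_jK\subseteq K$. It suffices that $\partial_j\varphi_\gamma\in K$ for $\gamma\in G'$, and we induct on $|\gamma|$. For letters, $\partial_jx_i\in\{0,1\}$. For $\gamma=[m\triangleright n]$,
$$\partial_j\varphi_\gamma=(1+\varphi_\gamma)\bigl(\ell_n\,\partial_j\varphi_m+\varphi_m\,\partial_j\ell_n\bigr).$$
Here $\varphi_m$ is a product of functions $\varphi_\pi$ with $\pi\in G'$ smaller than $\gamma$, and $\ell_n$ is $\log 2$ or $\varphi_{\ell(n)}$ with $\ell(n)\in G'$ smaller than $\gamma$. So the right side lies in $K$ by induction. For $\gamma=\ell(n)$ we have $\partial_j\varphi_\gamma=\partial_j\varphi_n/(1+\varphi_n)$, and $\varphi_n$ is a product of functions $\varphi_\pi$ with $\pi\in G'$ smaller than $\gamma$.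

**Step 3: how $\partial_j$ acts on differentials.** We build the two kinds of maps used in Steps 4 to 8. Let $\Omega=\Omega_{K/\mathbb C}$ and let $t_1,\dots,t_r$ be a transcendence basis of $K$ over $\mathbb C$, so that $dt_1,\dots,dt_r$ is a basis of $\Omega$. By universality, the derivation $\partial_j:K\to K$ gives a $K$-linear map $\varepsilon_j:\Omega\to K$ with $\varepsilon_j(df)=\partial_jf$.

There is also an additive map $L_j:\Omega\to\Omega$ with
$$L_j(f\omega)=(\partial_jf)\,\omega+f\,L_j\omega,\qquad L_j(df)=d(\partial_jf). \tag{4}$$
To construct it, put $L_j\bigl(\sum f_i\,dt_i\bigr)=\sum\bigl(\partial_jf_i\,dt_i+f_i\,d(\partial_jt_i)\bigr)$. This is additive, and the first rule in (4) follows from the product rule for $\partial_j(ff_i)$. For the second rule let $D(f)=L_j(df)-d(\partial_jf)$. Then, using the first rule on $d(fg)=f\,dg+g\,df$,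
$$\begin{aligned}D(fg)&=\partial_jf\,dg+f\,L_j(dg)+\partial_jg\,df+g\,L_j(df)-d\bigl(f\,\partial_jg+g\,\partial_jf\bigr)\\&=f\,D(g)+g\,D(f),\end{aligned}$$
because $d(f\,\partial_jg+g\,\partial_jf)=\partial_jg\,df+f\,d(\partial_jg)+\partial_jf\,dg+g\,d(\partial_jf)$. So $D:K\to\Omega$ is a derivation. It kills $\mathbb C$, and it kills each $t_i$ by the definition of $L_j(dt_i)$; hence it kills $\mathbb C(t_1,\dots,t_r)$. If $f\in K$ has minimal polynomial $R$ over $\mathbb C(t_1,\dots,t_r)$, then $0=D(R(f))=R'(f)\,D(f)$ with $R'(f)\ne0$ in characteristic $0$. So $D(f)=0$ for all $f\in K$.

**Step 4: the forms $\omega_\gamma$ are invisible to $\varepsilon_j$ and $L_j$.** For non-letters $\gamma\in G'$ put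
$$\omega_\gamma=dy_\gamma-\frac{dz_\gamma}{z_\gamma}\in\Omega .$$
As $z_\gamma=e^{y_\gamma}$, we have $\partial_jy_\gamma=\partial_jz_\gamma/z_\gamma$, so $\varepsilon_j(\omega_\gamma)=0$. For $z=z_\gamma$, the rules (4) give
$$L_j(z^{-1}dz)=-z^{-2}(\partial_jz)\,dz+z^{-1}d(\partial_jz)=d\Bigl(\frac{\partial_jz}{z}\Bigr),$$
hence $L_j\omega_\gamma=d\bigl(\partial_jy_\gamma-\partial_jz_\gamma/z_\gamma\bigr)=0$.

**Step 5: a linear relation among the $\omega_\gamma$ becomes a multiplicative one.** We want the $\omega_\gamma$ to be linearly independent over $K$. Suppose they are not. Take a nontrivial relation $\sum f_\gamma\omega_\gamma=0$, $f_\gamma\in K$, with the fewest nonzero coefficients, scaled so that one of them equals $1$. Apply $L_j$: since $L_j\omega_\gamma=0$, we get $\sum(\partial_jf_\gamma)\,\omega_\gamma=0$. Coefficients that were $0$ remain $0$, and the coefficient $1$ becomes $0$, so this relation has fewer nonzero coefficients. By minimality all $\partial_jf_\gamma=0$, for every $j$. By Step 2, $f_\gamma=c_\gamma\in\mathbb C$, not all zero. The relation now says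
$$\sum c_\gamma\,\frac{dz_\gamma}{z_\gamma}=d\Bigl(\sum c_\gamma y_\gamma\Bigr).$$
The field $K$ is finitely generated over $\mathbb C$, so Lemma 4 gives integers $n_\gamma$, not all zero, with $\prod z_\gamma^{n_\gamma}=c\in\mathbb C$. The left side is $e^{\sum n_\gamma y_\gamma}$ with real $y_\gamma$, so $c>0$, and we have at once
$$\prod z_\gamma^{n_\gamma}=c\qquad\text{and}\qquad\sum n_\gamma y_\gamma=\log c . \tag{5}$$

**Step 6: contradiction when $g$ is an arrow.** We use the second equation in (5). All predecessors of elements of $G'$ lie in $G$, and every index $\ell(n)\in G'$ lies in $G$, because $g$ is an arrow. So each $y_\gamma$ is a nonzero scalar times a monomial in the functions $\varphi_\delta$, $\delta\in G$: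

- $\varphi_m\,\varphi_{\ell(n)}$ for $\gamma=[m\triangleright n]$ with $n\ne1$;
- $\log2\cdot\varphi_m$ for $\gamma=[m\triangleright1]$;
- $\varphi_{\ell(n)}$ for $\gamma=\ell(n)$.

Since $m\neq1$ in the first two cases, these formal monomials are nonconstant. They are pairwise distinct for distinct $\gamma$: the $\ell$-part tells us $n$ (with $n=1$ if there is none), the part in primes tells us $m$, and the absence of primes tells us that $\gamma$ is a logarithm. By the independence of $(\varphi_\delta)_{\delta\in G}$, a linear combination of these monomials that is constant has all coefficients zero. As $\log 2\ne0$, all $n_\gamma=0$, a contradiction.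

**Step 7: contradiction when $g=\ell(n_0)$.** Now we use the first equation in (5). All primes in $G'$ lie in $G$, since $g$ is not a prime. All primes dividing any $n$ with $\ell(n)\in G'$ lie in $G$, since they are predecessors. The $z_\gamma$ are the functions $1+\varphi_\pi$ for arrows $\pi\in G$ and $1+\varphi_n$ for $\ell(n)\in G'$. So each is $1$ plus a nonconstant monomial in the functions $\varphi_\pi$, $\pi\in G$ prime, and these functions are algebraically independent. The monomials are pairwise distinct: arrows are distinct primes, the $n$ are distinct, and no $n\in Q$ is an arrow. Lemma 3 gives all $n_\gamma=0$, a contradiction.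

So in both cases the $\omega_\gamma$ are linearly independent over $K$.

**Step 8: counting dimensions.** Finally we turn forms into transcendence degree. Suppose $\sum_\gamma f_\gamma\omega_\gamma+\sum_ig_i\,dx_i=0$ with coefficients in $K$. Since $\varepsilon_j(\omega_\gamma)=0$ and $\varepsilon_j(dx_i)=\partial_jx_i$ is $1$ for $i=j$ and $0$ otherwise, applying $\varepsilon_j$ gives $g_j=0$ for each $j$. Then all $f_\gamma=0$ by linear independence of the $\omega_\gamma$. There are $|G'|-k$ forms $\omega_\gamma$ and $k$ forms $dx_i$, so
$$\mathrm{trdeg}_{\mathbb C}K=\dim_K\Omega\ \ge\ (|G'|-k)+k=|G'| .$$
As $K$ is generated over $\mathbb C$ by the $|G'|$ elements $\varphi_\gamma$, these are algebraically independent. $\square$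

The side condition in Definition 1 is used in Step 7: if $n\in Q$ were allowed to be an arrow $\pi$, the functions $z_{\ell(n)}$ and $z_\pi$ would coincide. The logarithms are needed in Step 2: without them $y_\gamma$ would not be available as an element of $K$.

## Derivability, truth and isomorphism coincide

*Proof of Theorem 1.* Soundness gives (i)$\Rightarrow$(ii), at $0$ as well. The function $\nu$ gives (ii)$\Leftrightarrow$(iii) when $0\in\mathbb N$; the version without $0$ is then covered by (2). It remains to prove (2).

Let $A=B$ hold for all positive integer values of the letters. By Lemma 2, applied to $f=A-B$ and $T_i=\{1,2,3,\dots\}$, the formulae $A$ and $B$ agree as functions on $U$. By Lemma 1 this says $\varphi_{\mathrm{nf}(A)}=\varphi_{\mathrm{nf}(B)}$. Both sides are monomials in the functions $\varphi_\pi$, $\pi\in P$, which are algebraically independent by Theorem 2. So $\mathrm{nf}(A)=\mathrm{nf}(B)$, and $A=B$ is derivable by Lemma 1. $\blacksquare$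

## Linear independence on thin sets of arguments

Theorem 2 gives more than distinctness of monomials, and Lemma 2 allows much smaller sets than all positive integers.

**Theorem 3.** Let $T_1,\dots,T_k\subseteq(0,\infty)$ be unbounded, and let $A_1,\dots,A_r$ be formulae in $p_1,\dots,p_k$ with no $A_i=A_j$ ($i\ne j$) derivable in $\mathbf S$. Then $A_1,\dots,A_r$, as functions on $T_1\times\dots\times T_k$, are linearly independent over $\mathbb C$. In particular, $A=B$ is derivable as soon as it holds on $T_1\times\dots\times T_k$.

*Proof.* By Lemma 1 the monomials $\mathrm{nf}(A_i)$ are distinct. Distinct monomials in algebraically independent elements are linearly independent, so by Theorem 2 the functions $A_i=\varphi_{\mathrm{nf}(A_i)}$ are linearly independent over $\mathbb C$ on $U$. Let $\sum c_iA_i=0$ on $T_1\times\dots\times T_k$. The $A_i$ are real-valued, so the same holds with the real parts, and with the imaginary parts, of the $c_i$. Lemma 2 applies to each of these two real combinations, so $\sum c_iA_i=0$ on $U$, and all $c_i=0$. For the last assertion: if $A=B$ is not derivable, then $A$ and $B$ are linearly independent on $T_1\times\dots\times T_k$, so they are not equal there. $\square$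

Three consequences follow.

First, let $A,B$ contain a single letter, with $A=B$ not derivable. Then $A$ and $B$ take equal values for only finitely many $n\in\mathbb N$: otherwise take for $T_1$ the infinite set of positive $n$ where they agree, and Theorem 3 makes $A=B$ derivable. The pair $p\to p$ and $p\wedge p\wedge p$ computed earlier agrees at $0,1,2$ and is not derivable, so small values alone do not suffice.

Second, $A=B$ holds in $\mathbb N$ iff $\mathrm{nf}(A)=\mathrm{nf}(B)$, and this is effectively checkable. One direction is in the proof of Theorem 1; the other is Lemma 1 with soundness.

Third, $A=B$ is derivable in $\mathbf S$ iff $A$ and $B$ are isomorphic under all assignments in every symmetric monoidal closed category, where $\wedge$ is the tensor product, $\top$ its unit and $\to$ the internal hom. If $A=B$ is derivable, then they are isomorphic, because the axioms are realized by canonical isomorphisms and the operations are functorial, so isomorphic arguments may be replaced in any context. Conversely, $\mathit{FinSet}_*$ is such a category, and (iii)$\Rightarrow$(i) of Theorem 1 applies.
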